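# Polytopes whose Hadwiger invariants vanish are bounded remainder sets

## 1. Vanishing invariants force bounded remainder

Throughout, $d\ge 1$, the vector $\alpha=(\alpha_1,\dots,\alpha_d)\in\mathbb R^d$ is such that $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$, and
$$\Gamma=\mathbb Z\alpha+\mathbb Z^d .$$
A *polytopal set* is a finite union of $d$-dimensional convex polytopes with disjoint interiors; null sets are ignored.

**Theorem 1.** Let $d\ge1$ and let $S\subset\mathbb R^d$ be a polytopal set, for example a convex polytope. If $H_\Phi(S,\Gamma)=0$ for all $k$-flags $\Phi$, $0\le k\le d-1$, then $S$ is a bounded remainder set.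

Let us unpack the conclusion first, then the hypothesis.

**Definition (bounded remainder set).** For a bounded measurable $S\subset\mathbb R^d$ let $\chi_S(x)=\sum_{m\in\mathbb Z^d}\mathbf 1_S(x+m)$. This is $S$ seen on the torus $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, with multiplicity. The set $S$ is a *bounded remainder set* (BRS) if there is a constant $C$ with
$$\Big|\sum_{j=0}^{n-1}\chi_S(x+j\alpha)-n|S|\Big|\le C\qquad\text{for every }n\ge1\text{ and almost every }x .$$

So the orbit of $x$ under rotation by $\alpha$ visits $S$ the expected number of times, up to an error that does not grow. For example, let $d=1$, $0<\alpha<1$, $S=[0,\alpha]$. Then $\chi_S(x)=\lfloor x\rfloor-\lfloor x-\alpha\rfloor=\alpha+\{x-\alpha\}-\{x\}$ almost everywhere. The sum over $x,x+\alpha,\dots,x+(n-1)\alpha$ telescopes to $n\alpha+\{x-\alpha\}-\{x+(n-1)\alpha\}$, and the error is less than $1$.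

**Definition (flags and Hadwiger invariants).** For $0\le k\le d-1$ a *$k$-flag* is a chain $\Phi=(V_{d-1},\dots,V_k)$ of linear subspaces $\mathbb R^d=V_d\supset V_{d-1}\supset\cdots\supset V_k$ with $\dim V_j=j$. For each $j$ a unit vector $n_j\in V_{j+1}$ orthogonal to $V_j$ is fixed. For a $d$-dimensional convex polytope $P$ consider the chains $P=F_d\supset F_{d-1}\supset\cdots\supset F_k$ in which each $F_j$ is a facet of the $(j+1)$-dimensional polytope $F_{j+1}$ and the affine hull of $F_j$ is a translate of $V_j$. Put $\varepsilon_j=\pm1$ according as the outer unit normal of $F_{j+1}$ at $F_j$, taken inside the affine hull of $F_{j+1}$, equals $\pm n_j$. For a subgroup $\Lambda\subset\mathbb R^d$ the invariant $H_\Phi(P,\Lambda)$ is the function on $\mathbb R^d/(V_k+\Lambda)$ given by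
$$H_\Phi(P,\Lambda)(x)=\sum\varepsilon_{d-1}\cdots\varepsilon_k\,\mathrm{vol}_k(F_k),$$
summed over all such chains with $F_k\subset x+V_k+\Lambda$; here $\mathrm{vol}_0$ is counting measure. It is extended additively to polytopal sets, and $H_\Phi(S,\Lambda)=0$ means that the function vanishes identically.

In words: look at the faces of $S$ parallel to $V_k$ that are reached through faces parallel to $V_{d-1},V_{d-2},\dots$, count their volumes with signs, and allow two faces to cancel only if a vector of $V_k+\Lambda$ carries the affine hull of one to that of the other. For $\Lambda=\mathbb R^d$ these are the classical Hadwiger invariants.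

The problem comes from Sigrid Grepstad and Nir Lev, "Sets of bounded discrepancy for multi-dimensional irrational rotation", arXiv:1404.0165 (2014). Three facts are quoted with it. If a polytope is a BRS, then all its invariants $H_\Phi(\cdot,\Gamma)$ vanish. For $d=1$, a finite union of intervals is a BRS if and only if all these invariants vanish. For $d=2$ the same holds for convex polygons. The problem asks whether vanishing is sufficient for convex polytopes when $d\ge3$. Theorem 1 says yes, for every $d$ and without convexity.

The same proof gives more. Two polytopal sets are *$\Gamma$-equidecomposable*, written $S\sim S'$, if up to null sets $S=\bigsqcup S_i$ and $S'=\bigsqcup(S_i+\gamma_i)$ with finitely many polytopes $S_i$ and vectors $\gamma_i\in\Gamma$.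

**Theorem 2.** Let $S,S'$ be nonempty polytopal sets.

1. $S\sim S'$ if and only if $|S|=|S'|$ and $H_\Phi(S,\Gamma)=H_\Phi(S',\Gamma)$ for all $k$-flags, $0\le k\le d-1$.
2. If all $H_\Phi(S,\Gamma)$ vanish, then $|S|\in\mathbb Z+\mathbb Z\alpha_1+\dots+\mathbb Z\alpha_d$, and $\chi_S(x)-|S|=g(x)-g(x-\alpha)$ a.e., where $g(x)=\sum_{i=1}^dk_i\{x_i\}+F(x)$ with $k_i\in\mathbb Z$ and $F$ an integer-valued function on $\mathbb T^d$ that is a finite integer combination of projected indicators of polytopes.
3. Let $S$ be a convex polytope. Then $S$ is a BRS $\iff$ all $H_\Phi(S,\Gamma)=0$ $\iff$ $\chi_S-|S|$ is a coboundary of the form in 2. Two convex polytopes of equal volume that are BRS are $\Gamma$-equidecomposable.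

The quoted necessity result is used only in part 3, and only for convex polytopes. Necessity for non-convex polytopal sets is neither used nor proved here.

## 2. Intervals and parallelograms by hand

**One dimension.** Let $S=\bigcup_i[a_i,b_i]\subset\mathbb R$ with disjoint interiors. There is one flag, $V_0=0$; take $n_0=+1$. Then
$$H_\Phi(S,\Gamma)(x)=\#\{i:b_i\in x+\Gamma\}-\#\{i:a_i\in x+\Gamma\}.$$
It vanishes exactly when there is a permutation $\sigma$ with $b_{\sigma(i)}-a_i\in\Gamma$ for all $i$. Write $I(a,b)=\mathbf 1_{[a,b]}$ if $a\le b$ and $I(a,b)=-\mathbf 1_{[b,a]}$ if $a>b$, so that $I(a,b)+I(b,c)=I(a,c)$ a.e. Then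
$$\mathbf 1_S=\sum_iI(a_i,b_i)=\sum_i\big(I(0,b_i)-I(0,a_i)\big)=\sum_iI(a_i,b_{\sigma(i)}).$$
Each $I(a,a+q\alpha+m)$ is a sum of terms $\pm I(c,c+\alpha)$ and $\pm I(c,c+1)$. Summed over integer translates, $I(c,c+1)$ becomes the constant $1$ and $I(c,c+\alpha)$ becomes $\alpha+\{x-c-\alpha\}-\{x-c\}$. So $\chi_S$ is a constant plus a difference $g(x)-g(x-\alpha)$ with $g$ bounded. The constant is $|S|$ (integrate over $\mathbb T$), and telescoping shows that $S$ is a BRS. This proves Theorem 1 for $d=1$.

**Two dimensions.** Let $P$ be the parallelogram with corner $p$ spanned by independent vectors $u,v\in\mathbb R^2$. Only $V_1=\mathbb Ru$ and $V_1=\mathbb Rv$ matter. Take $V_1=\mathbb Ru$, with $n_1$ on the side of $v$ and $n_0=u/|u|$. For the $1$-flag $(\mathbb Ru)$ the edge through $p+v$ contributes $+|u|$ and the edge through $p$ contributes $-|u|$. They cancel if and only if $v\in\mathbb Ru+\Gamma$. For the $0$-flag $(\mathbb Ru,0)$ the signs of the four corners give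
$$H_\Phi(P,\Gamma)=\delta_p+\delta_{p+u+v}-\delta_{p+u}-\delta_{p+v}\quad\text{on }\mathbb R^2/\Gamma .$$
This vanishes if and only if $p\equiv p+u$ or $p\equiv p+v$ modulo $\Gamma$, that is, if $u\in\Gamma$ or $v\in\Gamma$. The flags through $\mathbb Rv$ give the conditions with $u$ and $v$ exchanged. Altogether: all invariants vanish if and only if one of $u,v$ lies in $\Gamma$ and the other lies in $\Gamma$ plus a real multiple of it.

Say $u\in\Gamma$ and $v=\gamma+tu$ with $\gamma\in\Gamma$, $0\le t\le1$. The slice of $P-p$ at level $b\gamma$ is $b\gamma+[tb,1+tb]u$. Translating by $-u$ the part where the coefficient of $u$ exceeds $1$ turns $P-p$ into the parallelogram spanned by $u$ and $\gamma$, both in $\Gamma$. So after cutting and moving by vectors of $\Gamma$, the shape becomes a parallelogram spanned by vectors of $\Gamma$. Such parallelepipeds will be our standard pieces.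

A triangle, on the other hand, has only one edge in the direction of each of its edges, so some $1$-flag invariant is plus or minus the length of an edge, which is not zero. By the quoted necessity result no triangle is a BRS.

## 3. Coinvariants of $\Gamma$ and coboundaries for the rotation

The purpose of this section is to turn Theorem 1 into a statement about an abelian group.

Let $\mathrm{Pt}(\mathbb R^d)$ be the group of finite $\mathbb Z$-combinations of indicators of $d$-dimensional convex polytopes, modulo functions vanishing a.e. Translations $\tau_uh(x)=h(x-u)$ act on it. The *coinvariants* are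
$$H_0(\Gamma,\mathrm{Pt}(\mathbb R^d))=\mathrm{Pt}(\mathbb R^d)/\langle h-\tau_\gamma h:\ h\in\mathrm{Pt}(\mathbb R^d),\ \gamma\in\Gamma\rangle ,$$
and $[f]$ is the class of $f$ in this quotient; we write $[P]$ for the class of $\mathbf 1_P$. Equidecomposable sets have the same class, and $\int f$ depends only on $[f]$. For instance, if $d=1$ and $a>0$, $\alpha>0$, then $\mathbf 1_{[a,a+\alpha]}-\mathbf 1_{[0,\alpha]}=\mathbf 1_{[\alpha,a+\alpha]}-\mathbf 1_{[0,a]}=-(h-\tau_\alpha h)$ with $h=\mathbf 1_{[0,a]}$. So $[a,a+\alpha]$ and $[0,\alpha]$ have the same class even when $a\notin\Gamma$.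

Let $Q_0$ be the unit cube $[0,1]^d$ and, for $1\le i\le d$, let $Q_i$ be the parallelepiped spanned by $\alpha$ and the $e_j$, $j\ne i$. Then $|Q_0|=1$ and $|Q_i|=|\alpha_i|>0$.

**Proposition 3.** Let $f\in\mathrm{Pt}(\mathbb R^d)$ and suppose $N[f]=\sum_{i=0}^dn_i[Q_i]$ with integers $N\ge1$ and $n_i$. Then $N\int f=n_0+\sum_{i\ge1}n_i|\alpha_i|$, and with $\Pi f(x)=\sum_{m\in\mathbb Z^d}f(x+m)$,
$$N\Big(\Pi f(x)-\int f\Big)=G(x)-G(x-\alpha)\ \text{ a.e.},\qquad G(x)=-\sum_{i\ge1}n_i\,\mathrm{sgn}(\alpha_i)\{x_i\}+F(x),\tag{1}$$
where $F$ is an integer-valued function on $\mathbb T^d$ that is a finite integer combination of functions $\Pi\mathbf 1_P$, $P$ a polytope. If $f=\mathbf 1_S$ for a polytopal set $S$, then $S$ is a BRS.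

*Proof.* The hypothesis says that for finitely many $h_l\in\mathrm{Pt}(\mathbb R^d)$, $\gamma_l\in\Gamma$,
$$Nf=\sum_{i=0}^dn_i\mathbf 1_{Q_i}+\sum_l(h_l-\tau_{\gamma_l}h_l)\quad\text{a.e.}\tag{2}$$
Integrating gives the formula for $N\int f$. Now apply $\Pi$, which produces bounded integer-valued functions on $\mathbb T^d$.

**Step 1: the terms $h-\tau_\gamma h$.** We show that each becomes a coboundary. Let $\gamma=q\alpha+m$. Then $\Pi(h-\tau_\gamma h)(x)=\Pi h(x)-\Pi h(x-q\alpha)$. If $q\ge0$, put $F_h(x)=\sum_{r=0}^{q-1}\Pi h(x-r\alpha)$; if $q<0$, put $F_h(x)=-\sum_{r=1}^{|q|}\Pi h(x+r\alpha)$. In the first case $F_h(x)-F_h(x-\alpha)$ telescopes to $\Pi h(x)-\Pi h(x-q\alpha)$. In the second it telescopes to $-\Pi h(x+|q|\alpha)+\Pi h(x)$, which is the same expression. Since $\Pi h(x-r\alpha)=\Pi(\tau_{r\alpha}h)(x)$, the function $F_h$ is a finite integer combination of functions $\Pi\mathbf 1_P$.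

**Step 2: the parallelepipeds.** We compute $\Pi\mathbf 1_{Q_i}$. Clearly $\Pi\mathbf 1_{Q_0}=1$ a.e. For $i\ge1$, the slice of $Q_i$ at height $x_i=s\alpha_i$, $0<s<1$, is a translate of the unit cube in the remaining coordinates. So for a.e. $x$, each integer $k$ with $x_i+k$ between $0$ and $\alpha_i$ admits exactly one choice of the other integer coordinates, and
$$\Pi\mathbf 1_{Q_i}(x)=\#\{k\in\mathbb Z:\ x_i+k\text{ between }0\text{ and }\alpha_i\}=\mathrm{sgn}(\alpha_i)\big(\lfloor x_i\rfloor-\lfloor x_i-\alpha_i\rfloor\big).$$
For the last equality, put $n=-k$: for $\alpha_i>0$ we count integers $n$ with $x_i-\alpha_i<n<x_i$, and for $\alpha_i<0$ integers with $x_i<n<x_i-\alpha_i$. Since $\lfloor y\rfloor=y-\{y\}$,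
$$\Pi\mathbf 1_{Q_i}(x)=|\alpha_i|+\mathrm{sgn}(\alpha_i)\big(\{x_i-\alpha_i\}-\{x_i\}\big)\quad\text{a.e.}$$

**Step 3: telescoping.** We assemble (1) and deduce the BRS property. Summing Steps 1 and 2 according to (2) gives (1), the constants adding up to $n_0+\sum n_i|\alpha_i|=N\int f$. Here $F$ is the sum of the $F_{h_l}$. The function $G$ is bounded, say $|G|\le M$ a.e. The exceptional null set and its translates by $j\alpha$, $j\in\mathbb Z$, have a null union. Outside it, if $f=\mathbf 1_S$, so that $\Pi f=\chi_S$ a.e., we get for all $n\ge1$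
$$\Big|\sum_{j=0}^{n-1}\chi_S(x+j\alpha)-n|S|\Big|=\tfrac1N\big|G(x+(n-1)\alpha)-G(x-\alpha)\big|\le\tfrac{2M}N .\qquad\square$$

So Theorem 1 follows once we know: *if all invariants of $S$ vanish, then some positive multiple of $[S]$ is an integer combination of $[Q_0],\dots,[Q_d]$.* A multiple is enough, because dividing by $N$ does not hurt a bound.

## 4. Polyhedral chains and their boundary

The invariants live on faces, so we need a boundary operator on classes of polytopes in every dimension.

Let $U\subset\mathbb R^d$ be a linear subspace, $p=\dim U$. For an affine subspace $A$ of dimension at least $1$ let $\mathrm{Pt}(A)$ be the group of finite $\mathbb Z$-combinations of indicators of $(\dim A)$-dimensional convex polytopes in $A$, modulo functions vanishing a.e. on $A$; for a point $A$ put $\mathrm{Pt}(A)=\mathbb Z$. Let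
$$P_i(U)=\bigoplus_{A\subset U,\ \dim A=i}\mathrm{Pt}(A)\quad(0\le i\le p),\qquad P_{-1}(U)=\mathbb Z ,$$
so $P_p(U)=\mathrm{Pt}(U)$. In this section $[P]\in P_i(U)$ denotes the class of $\mathbf 1_P$. Translations by $u\in U$ act on $P_i(U)$ for $i\ge0$, and act trivially on $P_{-1}(U)$.

**Orientations.** Fix an orientation of each linear subspace; the $0$-space gets $+$. Affine subspaces inherit the orientation of their direction, so translations preserve orientations. For $B\subset A$ of codimension $1$ let $n_{A,B}$ be the unit normal to $B$ in the direction of $A$ such that ($n_{A,B}$, orientation of $B$) is positive in $A$. It depends only on the directions of $A$ and $B$.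

**Definition (jump).** For $f\in\mathrm{Pt}(A)$ and $B\subset A$ of codimension $1$,
$$J_Bf(y)=\lim_{t\downarrow0}\big(f(y-tn_{A,B})-f(y+tn_{A,B})\big)\quad\text{for a.e. }y\in B$$
("a.e." is void if $B$ is a point).

**Step 1: the jump is well defined.** We check that the limit exists and depends only on the class. A combination $f$ of polytope indicators is constant on the open cells of the finite arrangement in $A$ consisting of $B$ and the affine hulls of all facets involved. Almost every $y\in B$ lies in no member of the arrangement other than $B$. For such $y$, the points $y+tn_{A,B}$ stay in one open cell for all small $t>0$, and likewise $y-tn_{A,B}$. So the limit exists. If $f=0$ a.e., then $f=0$ on every open cell and $J_Bf=0$ a.e. Applied to the difference of two representatives, this shows that $J_B$ is well defined. It is clearly additive.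

**Step 2: the jump of a polytope.** We compute $J_B\mathbf 1_P$, which also shows that $J_B$ lands in $\mathrm{Pt}(B)$. Points of $B$ outside $P$, and points of $B$ in the interior of $P$ in $A$, give $0$. If $B$ meets the interior of $P$, the remaining points form the relative boundary of $B\cap P$ in $B$, a null set (empty if $B$ is a point). If $B$ does not meet the interior, then $B\cap P$ lies in a proper face of $P$, so it is null in $B$ unless it is a facet $F$. At relative interior points of $F$ the value is $\varepsilon(F,P):=\pm1$ according as the outer normal of $P$ at $F$ is $\pm n_{A,B}$. Hence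
$$J_B\mathbf 1_P=\varepsilon(F,P)\,\mathbf 1_F\ \text{ if }F=P\cap B\text{ is a facet},\qquad J_B\mathbf 1_P=0\ \text{ otherwise}.\tag{3}$$

**Definition (boundary).** $\partial f=\sum_BJ_Bf$ for $f\in \mathrm{Pt}(A)$, $\dim A\ge1$; only finitely many terms are nonzero. Thus $\partial[P]=\sum_F\varepsilon(F,P)[F]$ over the facets. For points, $\partial[x]=1\in P_{-1}$. The map $\partial$ is additive and commutes with translations. For a segment in a positively oriented line, $\partial[a,b]=[b]-[a]$.

**Step 3: $\partial\partial=0$.** We show that $\partial$ is a differential. For segments this is clear. Let $\dim P\ge2$. A face $G$ of codimension $2$ lies in exactly two facets $F_1,F_2$. Let $n_i$ be the outer normal of $P$ at $F_i$ and $m_i$ the outer normal of $F_i$ at $G$. In the plane orthogonal to $G$, near $G$, the polytope $P$ is an angle with sides along $-m_1$ and $-m_2$. The reflection in its bisector exchanges $(n_1,m_1)$ and $(n_2,m_2)$, so these two bases of the plane have opposite orientations. Now $n_i$ and $m_i$ are $\varepsilon(F_i,P)$ and $\varepsilon(G,F_i)$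 times the chosen normals, and the chosen normals followed by the orientation of $G$ form a positive basis for both $i=1,2$. Hence
$$\varepsilon(F_1,P)\varepsilon(G,F_1)+\varepsilon(F_2,P)\varepsilon(G,F_2)=0 ,\tag{4}$$
which is the coefficient of $[G]$ in $\partial\partial[P]$.

**Lemma 4.** The sequence $0\to P_p(U)\to P_{p-1}(U)\to\cdots\to P_0(U)\to P_{-1}(U)=\mathbb Z\to0$ is exact.

*Proof.* The tool is coning from a point. Fix $o\in U$ and write $oP=\mathrm{conv}(\{o\}\cup P)$. Define $c:P_i\to P_{i+1}$ for $-1\le i\le p$ (with $P_{p+1}=0$) by $c(1)=[o]$ on $P_{-1}$ and, for a polytope $P\subset A$ with $\dim P=\dim A=i$,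
$$c[P]=0\ \text{ if }o\in A,\qquad c[P]=\varepsilon(P,oP)[oP]\ \text{ if }o\notin A .$$
This is well defined and additive. Indeed, if $o\notin A$, the sign depends only on $A$, because the outer normal of $oP$ at $P$ points away from $o$. And $[P]\mapsto[oP]$ is induced by sending $f$ to the function with value $f(a)$ at $o+s(a-o)$ for $a\in A$, $0<s\le1$, and $0$ elsewhere, which respects null sets.

We claim that
$$\partial c+c\,\partial=\mathrm{id}\quad\text{on }P_i,\ -1\le i\le p .\tag{5}$$
Then $\partial z=0$ implies $z=\partial(cz)$, and with $\partial\partial=0$ this is exactness. On $P_{-1}$, $\partial c(1)=\partial[o]=1$.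

**Step 1: $i=0$.** We check points. If $x\ne o$, then $\partial c[x]=[x]-[o]$ and $c\,\partial[x]=[o]$. If $x=o$, then $c[o]=0$ and $c\,\partial[o]=[o]$.

**Step 2: $i\ge1$, $o\notin A$.** Here $oP$ is a genuine pyramid, and (4) does the work. Its facets are $P$ and the sets $oF$, $F$ a facet of $P$; and $F$ lies in exactly the facets $P$ and $oF$ of $oP$. By (4), $\varepsilon(P,oP)\varepsilon(F,P)+\varepsilon(oF,oP)\varepsilon(F,oF)=0$, that is, $\varepsilon(P,oP)\varepsilon(oF,oP)=-\varepsilon(F,P)\varepsilon(F,oF)$. Hence
$$\partial c[P]=[P]+\sum_F\varepsilon(P,oP)\varepsilon(oF,oP)[oF]=[P]-\sum_F\varepsilon(F,P)\varepsilon(F,oF)[oF]=[P]-c\,\partial[P].$$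

**Step 3: $i\ge1$, $o\in A$.** Now $c[P]=0$, and we must show $c\,\partial[P]=[P]$. By definition
$$c\,\partial[P]=\sum_{F:\ o\notin\mathrm{aff}F}\sigma_F[oF],\qquad\sigma_F=\varepsilon(F,P)\varepsilon(F,oF).$$
Both signs refer to the same chosen normal of $\mathrm{aff}F$ in $A$. So $\sigma_F=+1$ if $o$ and $P$ lie on the same side of $\mathrm{aff}F$, and $\sigma_F=-1$ otherwise. Exclude the null set of $y\in A$ formed by $o$, the facets of $P$, the hyperplanes $\mathrm{aff}F$ that contain $o$, and the lines from $o$ through points of faces of codimension at least $2$. For any other $y$, the ray $o+s(y-o)$, $s>0$, meets the boundary of $P$ only in relative interiors of facets $F$ with $o\notin\mathrm{aff}F$, transversally, and at parameters $s\ne1$. Moreover $y\in oF$ if and only if the ray meets $F$ at some $s>1$. If the ray leaves $P$ through $F$, then $o$ is on the inner side of $\mathrm{aff}F$ and $\sigma_F=1$; if it enters through $F$, then $\sigma_F=-1$. So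
$$\sum_F\sigma_F\mathbf 1_{oF}(y)=\#\{\text{exits at }s>1\}-\#\{\text{entries at }s>1\}=\mathbf 1_P(y),$$
because the ray is at $y$ for $s=1$ and outside $P$ for large $s$. $\square$

## 5. Peeling off the boundary, and where this stops

Here is a natural plan for Theorem 1. The boundary $\partial\mathbf 1_S$ consists of $(d-1)$-dimensional pieces lying in hyperplanes, and the invariants of $S$ should be the invariants and volumes of these pieces. By induction on dimension one hopes that $\partial\mathbf 1_S$ vanishes in the coinvariants of $P_{d-1}(\mathbb R^d)$: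
$$\partial\mathbf 1_S=\sum_l(h_l-\tau_{\gamma_l}h_l),\qquad h_l\in P_{d-1}(\mathbb R^d),\ \gamma_l\in\Gamma .$$
If every $h_l$ were a cycle, Lemma 4 would give $h_l=\partial g_l$ with $g_l\in\mathrm{Pt}(\mathbb R^d)$. Then $\partial\big(\mathbf 1_S-\sum(g_l-\tau_{\gamma_l}g_l)\big)=0$, and since $\partial$ is injective on $\mathrm{Pt}(\mathbb R^d)$, the class of $S$ would be $0$.

But the $h_l$ need not be cycles, and this is a real obstruction. Take $d=2$ and the parallelogram $Q$ spanned by independent $\gamma_1,\gamma_2\in\Gamma$. With $h_i$ the class of the segment from $0$ to $\gamma_i$ one has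
$$\partial[Q]=\pm(h_1-\tau_{\gamma_2}h_1)\pm(h_2-\tau_{\gamma_1}h_2),\qquad\partial h_i=\pm([\gamma_i]-[0])\ne0 .$$
No other choice of the $h_l$ can consist of cycles, because then the class of $Q$ would be $0$ and its area would be $0$. So the plan stops at this question: *which classes have a boundary that vanishes in the coinvariants, apart from those spanned by parallelepipeds such as $Q$?* The failure of the $h_l$ to be cycles is the kind of thing that first homology records, and the boundaries $\partial h_l$ raise the same question one dimension lower, which leads to second homology, and so on. The way through is to regard Lemma 4 as an exact sequence of $\Gamma$-modules and to compute all of this homology at once. It turns out that only one term survives, the homology of $\Gamma$ with coefficients in $P_{-1}=\mathbb Z$, and it is just large enough to be accounted for, up to finite index, by the $Q_i$.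

## 6. Group homology and orbits of affine subspaces

For a group $\Lambda$ and a $\Lambda$-module $M$ (additively written, $\Lambda$ acting by automorphisms), $H_j(\Lambda,M)=\mathrm{Tor}_j^{\mathbb Z[\Lambda]}(\mathbb Z,M)$. The group $H_0(\Lambda,M)$ is the group of coinvariants $M/\langle h-\lambda h\rangle$. For $\Lambda=\mathbb Z$ generated by $t$, the resolution $0\to\mathbb Z[\Lambda]\xrightarrow{1-t}\mathbb Z[\Lambda]\to\mathbb Z\to0$ gives $H_0=M/(1-t)M$, $H_1=\{h:th=h\}$, and $H_j=0$ for $j\ge2$. We use four textbook facts.

1. A short exact sequence $0\to M'\to M\to M''\to0$ of $\Lambda$-modules gives a long exact sequence $\cdots\to H_{j+1}(\Lambda,M'')\to H_j(\Lambda,M')\to H_j(\Lambda,M)\to H_j(\Lambda,M'')\to\cdots$.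
2. $H_j(\Lambda,\cdot)$ commutes with direct sums.
3. Shapiro's lemma: $H_j(\Lambda,\mathbb Z[\Lambda]\otimes_{\mathbb Z[\Lambda']}M)\cong H_j(\Lambda',M)$ for a subgroup $\Lambda'\subset\Lambda$ and a $\Lambda'$-module $M$.
4. If $\Lambda$ is free abelian of finite rank, then $H_j(\Lambda,\mathbb Z)\cong\bigwedge^j\Lambda$, with trivial action on $\mathbb Z$. This is $0$ for $j>\operatorname{rank}\Lambda$.

Now let $\Lambda\subset U$ be a subgroup acting by translations, and put $\Lambda_W=\Lambda\cap W$ for subspaces $W\subset U$. We compute the homology of $P_i(U)$ by sorting affine subspaces by their direction: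
$$P_i(U)=\bigoplus_{\dim W=i}\ \bigoplus_{A\in U/W}\mathrm{Pt}(A).$$
For fixed $W$, the group $\Lambda$ permutes the cosets $A\in U/W$. The stabilizer of each is $\Lambda_W$, and the set of orbits is $U/(W+\Lambda)$. Choose a representative $x_\xi\in U$ of each $\xi\in U/(W+\Lambda)$ and identify $\mathrm{Pt}(x_\xi+W)$ with $\mathrm{Pt}(W)$ by translation. The sum over one orbit is then the induced module $\mathbb Z[\Lambda]\otimes_{\mathbb Z[\Lambda_W]}\mathrm{Pt}(W)$. By facts 2 and 3,
$$H_j(\Lambda,P_i(U))\cong\bigoplus_{\dim W=i}\ \bigoplus_{\xi\in U/(W+\Lambda)}H_j(\Lambda_W,\mathrm{Pt}(W)).\tag{6}$$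
For example, $P_0(\mathbb R)=\bigoplus_{x\in\mathbb R}\mathbb Z$, and $H_0(\Gamma,P_0(\mathbb R))=\bigoplus_{\mathbb R/\Gamma}\mathbb Z$ when $d=1$. The image of $\partial\mathbf 1_S$ in this group is precisely the function $H_\Phi(S,\Gamma)$ of Section 2.

**The isomorphism (6) for $j=0$, explicitly.** We need it in order to read off components. For $A\subset x_\xi+W+\Lambda$ choose $a_A\in A\cap(x_\xi+\Lambda)$, a nonempty set. The $(W,\xi)$-component of the class of $\sum_Ah_A$ is the class in $H_0(\Lambda_W,\mathrm{Pt}(W))$ of
$$\sum_{A\subset x_\xi+W+\Lambda}\tau_{-a_A}h_A .$$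
Two choices of $a_A$ differ by an element of $\Lambda_W$, so the class does not depend on the choice. The map is $\Lambda$-invariant: $\tau_\lambda h_A$ lies over $A+\lambda$ and goes to $\tau_{-a_{A+\lambda}+\lambda}h_A$; since $a_{A+\lambda}-\lambda$ and $a_A$ both lie in $A\cap(x_\xi+\Lambda)$, this has the same class as $\tau_{-a_A}h_A$. The inverse is induced by $\tau_{x_\xi}:\mathrm{Pt}(W)\to\mathrm{Pt}(x_\xi+W)$. Indeed, $\tau_{x_\xi}g$ goes to $\tau_{x_\xi-a}g$ with $a-x_\xi\in\Lambda_W$, which has the class of $g$. Conversely $\tau_{x_\xi-a_A}h_A$ has the class of $h_A$ because $a_A-x_\xi\in\Lambda$.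

**Definition (components of the boundary).** For $f\in\mathrm{Pt}(U)$, $\dim W=p-1$ and $\xi\in U/(W+\Lambda)$, let $f_{W,\xi}\in H_0(\Lambda_W,\mathrm{Pt}(W))$ be the $(W,\xi)$-component of the class of $\partial f$, that is, the class of $\sum_{A\subset x_\xi+W+\Lambda}\tau_{-a_A}J_Af$.

## 7. Hadwiger invariants as iterated jumps

We now express the invariants through the operators $J$, and show that the invariants of $f$ are the invariants of its boundary components.

For a $k$-flag $\Phi=(V_{p-1},\dots,V_k)$ in $U=V_p$, $0\le k\le p$ (for $k=p$ the flag is empty), $f\in\mathrm{Pt}(U)$ and $x\in U$, put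
$$H_\Phi(f,\Lambda)(x)=\sum_{A_k}\int_{A_k}J_{A_k}J_{A_{k+1}}\cdots J_{A_{p-1}}f\;d\mathrm{vol}_k,\qquad A_j:=A_k+V_j,\tag{7}$$
summed over the cosets $A_k$ of $V_k$ contained in $x+V_k+\Lambda$. For $k=p$ this is $\int_Uf$.

**Step 1: comparison with Section 1.** We check that (7) is the Hadwiger invariant up to sign. Let $f=\mathbf 1_P$. In a chain $F_p\supset\cdots\supset F_k$ as in Section 1, the hull $\mathrm{aff}F_j$ is a translate of $V_j$ containing $\mathrm{aff}F_k$. So $\mathrm{aff}F_j=A_k+V_j$ with $A_k=\mathrm{aff}F_k$, and $F_j=F_{j+1}\cap\mathrm{aff}F_j$: the chain is determined by $A_k$. By (3), the term of $A_k$ in (7) is $0$ if there is no such chain, and otherwise it is $\mathrm{vol}_k(F_k)$ times the product of the signs taken with the normals $n_{V_{j+1},V_j}$. In particular only finitely many terms are nonzero. Replacing these normals by the $n_j$ of Section 1 changes the result by one global sign depending only on $\Phi$ and the choices of orientation. Both sides are additive, so $H_\Phi(S,\Gamma)=\pm H_\Phi(\mathbf 1_S,\Gamma)$ for polytopal sets $S$, with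 a sign independent of $S$.

**Step 2: descent to coinvariants.** We check that (7) depends only on the class of $f$. Since $J_{A+\lambda}\tau_\lambda f=\tau_\lambda J_Af$, we have $H_\Phi(\tau_\lambda f,\Lambda)=H_\Phi(f,\Lambda)$ for $\lambda\in\Lambda$. So $H_\Phi(\cdot,\Lambda)$ is defined on $H_0(\Lambda,\mathrm{Pt}(U))$.

**Lemma 5.** Let $\dim W=p-1$, let $\Psi=(V_{p-2},\dots,V_k)$ be a $k$-flag in $W$, $0\le k\le p-1$, and let $w\in W$. Then
$$H_{(W,\Psi)}(f,\Lambda)(x_\xi+w)=H_\Psi(f_{W,\xi},\Lambda_W)(w).$$

*Proof.* Expanding the right side and translating each term by $a_A$, we get the sum, over $A\subset x_\xi+W+\Lambda$ and over cosets $C\subset w+V_k+\Lambda_W$ of $V_k$, of the integrals $\int_{C+a_A}J\cdots J\,J_Af$, where the jumps are taken along the spaces $C+a_A+V_j$, $k\le j\le p-2$. The left side is the sum of the terms in (7) over cosets $A_k\subset x_\xi+w+V_k+\Lambda$, with $A_{p-1}=A_k+W$. So it suffices that $(A,C)\mapsto A_k:=C+a_A$ is a bijection onto the cosets of $V_k$ contained in $x_\xi+w+V_k+\Lambda$, with $A=A_k+W$.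

If $C=w+\mu+V_k$ with $\mu\in\Lambda_W$ and $a_A=x_\xi+\lambda'$ with $\lambda'\in\Lambda$, then $C+a_A=x_\xi+w+\mu+\lambda'+V_k$ is such a coset, and $A_k+W=a_A+W=A$. Conversely, let $A_k=x_\xi+w+\lambda+V_k$ with $\lambda\in\Lambda$. Then necessarily $A=A_k+W=x_\xi+\lambda+W$. Writing $a_A=x_\xi+\lambda'$ we get $\lambda-\lambda'\in\Lambda_W$, since $a_A\in A$. Necessarily $C=A_k-a_A=w+(\lambda-\lambda')+V_k$, which is an admissible coset. $\square$

## 8. A rank condition that kills the intermediate homology

**Definition (condition (T), thin pairs).** Let $\Lambda\subset U$ be a finitely generated, hence free abelian, subgroup. The pair $(U,\Lambda)$ satisfies **(T)** if $\operatorname{rank}\Lambda_W\le\dim W$ for all subspaces $W\subsetneq U$. It is *thin* if moreover $\operatorname{rank}\Lambda\le\dim U$.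

For example $(\mathbb R^d,\mathbb Z^d)$ is thin. For $d=1$, $(\mathbb R,\mathbb Z\alpha+\mathbb Z)$ satisfies (T) but is not thin. The pair $(\mathbb R^2,\mathbb Ze_1+\mathbb Z\sqrt2e_1+\mathbb Ze_2)$ fails (T) on the line $\mathbb Re_1$. If (T) holds for $(U,\Lambda)$, then $(W,\Lambda_W)$ is thin for every $W\subsetneq U$, because $(\Lambda_W)_{W'}=\Lambda_{W'}$ for $W'\subset W$.

For $p\ge1$ let
$$K(U,\Lambda)=\ker\big(\partial_*:H_0(\Lambda,\mathrm{Pt}(U))\to H_0(\Lambda,P_{p-1}(U))\big).$$
This is the group of classes about which Section 5 asked.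

**Lemma 6.** (a) If $(U,\Lambda)$ is thin, then $H_j(\Lambda,\mathrm{Pt}(U))=0$ for all $j\ge1$. (b) If $p=\dim U\ge1$ and (T) holds, then $K(U,\Lambda)\cong H_p(\Lambda,\mathbb Z)$.

*Proof.* We prove (a) and (b) together by induction on $p$. For $p=0$ we have $\Lambda=0$ and (a) is trivial. Let $p\ge1$, assume (T), and assume (a) in smaller dimensions.

**Step 1: the middle terms have no higher homology.** This is what (T) is for. For $0\le i\le p-1$ and $\dim W=i$, the pair $(W,\Lambda_W)$ is thin, so $H_j(\Lambda_W,\mathrm{Pt}(W))=0$ for $j\ge1$ by (a). By (6),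
$$H_j(\Lambda,P_i(U))=0\qquad(j\ge1,\ 0\le i\le p-1).$$

**Step 2: cutting the exact sequence into short ones.** We prepare dimension shifting. Put $B_i=\partial P_{i+1}(U)\subset P_i(U)$ for $-1\le i\le p-1$. By Lemma 4, $B_{-1}=\mathbb Z$, the map $\partial:\mathrm{Pt}(U)\to B_{p-1}$ is an isomorphism, and
$$0\to B_i\to P_i(U)\xrightarrow{\ \partial\ }B_{i-1}\to0$$
is exact for $0\le i\le p-1$; all maps commute with $\Lambda$.

**Step 3: shifting.** We move everything down to $B_{-1}$. The long exact sequence contains
$$0=H_{j+1}(\Lambda,P_i(U))\to H_{j+1}(\Lambda,B_{i-1})\to H_j(\Lambda,B_i)\to H_j(\Lambda,P_i(U)).$$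
For $j\ge1$ the last group is $0$, so $H_j(\Lambda,B_i)\cong H_{j+1}(\Lambda,B_{i-1})$. For $j=0$ it says $\ker\big(H_0(\Lambda,B_i)\to H_0(\Lambda,P_i(U))\big)\cong H_1(\Lambda,B_{i-1})$. Taking $i=p-1$ in the latter and using $\mathrm{Pt}(U)\cong B_{p-1}$,
$$K(U,\Lambda)\cong H_1(\Lambda,B_{p-2})\cong H_2(\Lambda,B_{p-3})\cong\cdots\cong H_p(\Lambda,B_{-1})=H_p(\Lambda,\mathbb Z),$$
which is (b). In the same way, for $j\ge1$,
$$H_j(\Lambda,\mathrm{Pt}(U))=H_j(\Lambda,B_{p-1})\cong H_{j+1}(\Lambda,B_{p-2})\cong\cdots\cong H_{j+p}(\Lambda,\mathbb Z),$$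
which is $0$ if $\operatorname{rank}\Lambda\le p$. This is (a). $\square$

The rank bound in (a) cannot simply be dropped. For $U=\mathbb R$ and $\Lambda=\mathbb Z\alpha+\mathbb Z$, condition (T) holds, and the last display gives $H_1(\Lambda,\mathrm{Pt}(\mathbb R))\cong H_2(\Lambda,\mathbb Z)\cong\mathbb Z$.

**Parallelepipeds lie in $K$.** Let $\gamma_1,\dots,\gamma_p\in\Lambda$ be linearly independent over $\mathbb R$ and let $Q$ be the parallelepiped they span. Opposite facets of $Q$ are translates of each other by some $\gamma_i\in\Lambda$, and they occur in $\partial\mathbf 1_Q$ with opposite signs because their outer normals are opposite. So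
$$[Q]\in K(U,\Lambda).\tag{8}$$

## 9. Thin pairs: the invariants and the volume detect everything

This section supplies the induction that Section 5 hoped for, for the boundary pieces.

**Proposition 7.** Let $(U,\Lambda)$ be thin, $p=\dim U$, and let $f\in\mathrm{Pt}(U)$ satisfy $H_\Phi(f,\Lambda)=0$ for all $k$-flags $\Phi$ in $U$, $0\le k\le p$ (so in particular $\int_Uf=0$). Then $[f]=0$ in $H_0(\Lambda,\mathrm{Pt}(U))$.

*Proof.* Induction on $p$. For $p=0$, $f=\int f=0$. Let $p\ge1$.

**Step 1: the boundary vanishes in the coinvariants.** We use the induction hypothesis on hyperplanes. By Lemma 5, each $f_{W,\xi}$ with $\dim W=p-1$ has vanishing invariants with respect to $\Lambda_W$ for all $k$-flags in $W$, $0\le k\le p-1=\dim W$; the case $k=p-1$ is its volume. Since $(W,\Lambda_W)$ is thin, $f_{W,\xi}=0$ by induction. By (6) with $j=0$, $\partial_*[f]=0$. So $[f]\in K(U,\Lambda)\cong\bigwedge^p\Lambda$ by Lemma 6(b).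

**Step 2: volume is injective on $K(U,\Lambda)$.** We now use $\int f=0$. If $\operatorname{rank}\Lambda<p$, the group $K(U,\Lambda)$ is $0$ and we are done. If $\operatorname{rank}\Lambda=p$, it is isomorphic to $\mathbb Z$. A $\mathbb Z$-basis of $\Lambda$ is then linearly independent over $\mathbb R$; otherwise $\Lambda$ lies in some $W\subsetneq U$ with $\operatorname{rank}\Lambda_W=p>\dim W$, against (T). By (8), $K(U,\Lambda)$ contains the class of a parallelepiped of positive volume. So the volume homomorphism $K(U,\Lambda)\cong\mathbb Z\to\mathbb R$ is nonzero, hence injective, and $\int f=0$ gives $[f]=0$. $\square$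

## 10. The group $\mathbb Z\alpha+\mathbb Z^d$ and the proof of Theorem 1

By rational independence $\Gamma$ is free of rank $d+1$ with basis $e_1,\dots,e_d,\alpha$. So $(\mathbb R^d,\Gamma)$ is not thin, but it misses thinness only at the top.

**Lemma 8.** $(\mathbb R^d,\Gamma)$ satisfies (T).

*Proof.* Let $W\subsetneq\mathbb R^d$, $\dim W=k$, and suppose $\operatorname{rank}(\Gamma\cap W)\ge k+1$. The homomorphism $\Gamma\cap W\to\mathbb Z$, $q\alpha+m\mapsto q$, has kernel $\mathbb Z^d\cap W$. Its rank is at most $k$, because integer vectors independent over $\mathbb Q$ are independent over $\mathbb R$. The image has rank at most $1$. So the kernel has rank exactly $k$, and there is $q\alpha+m\in W$ with $q\ne0$. Thus $W$ is spanned by integer vectors, and being proper it is orthogonal to some $0\ne u\in\mathbb Z^d$. Then $q\,u\cdot\alpha+u\cdot m=0$ is a nontrivial rational relation among $1,\alpha_1,\dots,\alpha_d$, a contradiction. $\square$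

**Proposition 9.** Let $f\in\mathrm{Pt}(\mathbb R^d)$ with $H_\Phi(f,\Gamma)=0$ for all $k$-flags, $0\le k\le d-1$. Then $[f]\in K:=K(\mathbb R^d,\Gamma)\cong\bigwedge^d\Gamma\cong\mathbb Z^{d+1}$. The classes $[Q_0],\dots,[Q_d]$ freely generate a subgroup of $K$ of some finite index, and the volume homomorphism is injective on $K$.

*Proof.* **Step 1: $[f]\in K$.** We show that the boundary of $f$ dies in the coinvariants. By Lemma 8, $(W,\Gamma_W)$ is thin for every hyperplane $W$. By Lemma 5, applied to the flags $(W,\Psi)$ with $0\le k\le d-1$, each $f_{W,\xi}$ satisfies the hypothesis of Proposition 7 in $W$, so it vanishes. By (6), $\partial_*[f]=0$. Lemma 6(b) gives $K\cong\bigwedge^d\Gamma$, which is free of rank $d+1$ since $\Gamma$ is.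

**Step 2: the $[Q_i]$ have finite index.** We compare ranks using volume. By (8) the $[Q_i]$ lie in $K$. Their volumes $1,|\alpha_1|,\dots,|\alpha_d|$ are linearly independent over $\mathbb Q$. So the $[Q_i]$ generate a free subgroup of rank $d+1$, on which volume is injective; a subgroup of full rank in $\mathbb Z^{d+1}$ has a finite index $N$.

**Step 3: volume is injective on $K$.** We pass from the subgroup to $K$. If $\kappa\in K$ has volume $0$, then $N\kappa$ lies in the subgroup and has volume $0$, so $N\kappa=0$. Since $K$ is torsion-free, $\kappa=0$. $\square$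

*Proof of Theorem 1.* Let $S$ be a polytopal set with $H_\Phi(S,\Gamma)=0$ for all $k$-flags, $0\le k\le d-1$. By Step 1 of Section 7, $H_\Phi(\mathbf 1_S,\Gamma)=0$ for all these flags. By Proposition 9, $[S]\in K$, and with $N$ the index of the subgroup generated by the $[Q_i]$ we have $N[S]=\sum n_i[Q_i]$ with $n_i\in\mathbb Z$. By Proposition 3, $S$ is a BRS. $\blacksquare$

About $\alpha$ only the rational independence of $1,\alpha_1,\dots,\alpha_d$ was used, and neither Kronecker's theorem nor the necessity result.

## 11. The parallelepipeds $Q_i$ generate $K$: proof of Theorem 2(2)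

For Theorem 2 we need the index $N$ to be removed. The dynamics does this.

**Proposition 10.** $[Q_0],\dots,[Q_d]$ generate $K=K(\mathbb R^d,\Gamma)$.

*Proof.* Let $\kappa=[f]\in K$, and by Proposition 9 write $N\kappa=\sum n_i[Q_i]$ with $N\ge1$; put $c=\int f$.

**Step 1: $c\in\mathbb Z+\sum\mathbb Z\alpha_i$.** We use that $\Pi f$ is integer-valued. By (1), $\Pi f(x)-c=g(x)-g(x-\alpha)$ a.e., with $g=G/N$ bounded, real and measurable. So $u=e^{2\pi ig}$ satisfies $u(x-\alpha)=e^{2\pi ic}u(x)$ a.e. on $\mathbb T^d$. As $u\ne0$, some Fourier coefficient $\hat u(m)$, $m\in\mathbb Z^d$, is nonzero. Comparing coefficients gives $e^{-2\pi im\cdot\alpha}=e^{2\pi ic}$. Hence $c\in\mathbb Z+\sum\mathbb Z\alpha_i$.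

**Step 2: dividing by $N$.** Since $Nc=n_0+\sum_{i\ge1}n_i|\alpha_i|$, Step 1 and rational independence give $N\mid n_i$ for all $i$. Then $\kappa-\sum\frac{n_i}N[Q_i]$ is killed by $N$, and $K$ is torsion-free. So $\kappa=\sum\frac{n_i}N[Q_i]$. $\square$

*Proof of Theorem 2(2).* If all $H_\Phi(S,\Gamma)$ vanish, then $[S]\in K$ by Proposition 9, so $[S]=\sum n_i[Q_i]$ by Proposition 10. Proposition 3 with $N=1$ gives $|S|=n_0+\sum n_i|\alpha_i|\in\mathbb Z+\mathbb Z\alpha_1+\dots+\mathbb Z\alpha_d$ and $\chi_S(x)-|S|=g(x)-g(x-\alpha)$ a.e. with $g(x)=\sum k_i\{x_i\}+F(x)$, where $k_i=-\mathrm{sgn}(\alpha_i)n_i$ and $F$ is as stated. $\blacksquare$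

## 12. Cancellation and equidecomposability: proof of Theorem 2(1)

The relation $\sim$ is an equivalence relation: composing two piecewise translations, one refines the pieces by intersecting, and intersections of polytopes are polytopes or null. Differences of polytopal sets are polytopal up to null sets. "Only if" in Theorem 2(1) follows from the additivity and $\Gamma$-invariance of volume and of $H_\Phi$. For "if", equality of classes must be turned into an actual cutting. This uses a cancellation argument (Zylev's argument), which rests on two lemmas.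

**Lemma 11.** If $b,D$ are polytopal and $|b|<|D|$, then $b\sim b'$ for some polytopal $b'\subset D$.

*Proof.* Choose $\eta\in(0,1)$ with $|b|(1-\eta)^{-d}<|D|$. As $\delta\to0$, the number of cubes of the grid of side $(1-\eta)\delta$ meeting $b$ is $(|b|+o(1))((1-\eta)\delta)^{-d}$. For small $\delta$ this is less than the number $(|D|+o(1))\delta^{-d}$ of cubes of the $\delta$-grid inside $D$. Cut $b$ by the finer grid and assign to the small cubes distinct $\delta$-cubes inside $D$. The translations carrying a given small cube into the interior of its $\delta$-cube form an open cube of side $\eta\delta$. Since $\Gamma$ is dense in $\mathbb R^d$ by Kronecker's theorem, one of them is in $\Gamma$. Moving the parts of $b$ accordingly gives $b'$. $\square$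

**Lemma 12.** Let $A,A',b$ be polytopal, $b$ disjoint from $A$ and $A'$ up to null sets, $|A|>2|b|$ and $A\cup b\sim A'\cup b$. Then $A\sim A'$.

*Proof.* Let $\varphi:A\cup b\to A'\cup b$ be the piecewise translation and $D=A\setminus\varphi^{-1}(b)$. Then $|D|\ge|A|-|b|>|b|$. By Lemma 11 take $b'\subset D$ with $b'\sim b$. Since $\varphi(D)$ misses $b$, we have $\varphi(b')\subset A'$. Also $b\sim b'\sim\varphi(b')$. Therefore
$$A\sim(A\setminus b')\cup b=(A\cup b)\setminus b'\sim(A'\cup b)\setminus\varphi(b')=(A'\setminus\varphi(b'))\cup b\sim A' .$$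
The first relation replaces $b'$ by $b$, the second is $\varphi$, and the last replaces $b$ by $\varphi(b')$. $\square$

*Proof of "if" in Theorem 2(1).* Let $|S|=|S'|$ and let all invariants agree; put $f=\mathbf 1_S-\mathbf 1_{S'}$.

**Step 1: the class vanishes.** This is where the algebra enters. All $H_\Phi(f,\Gamma)$ vanish, so $[f]\in K$ by Proposition 9. It has volume $0$, and volume is injective on $K$. So $[f]=0$, and $f$ is a finite sum of terms $h-\tau_\gamma h$.

**Step 2: rewriting without minus signs.** We want an identity between sums of indicators. Splitting each $h$ into signed indicators of polytopes and using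
$$-(\mathbf 1_B-\tau_\gamma\mathbf 1_B)=\mathbf 1_{B+\gamma}-\tau_{-\gamma}\mathbf 1_{B+\gamma},$$
we may write every term as $\mathbf 1_{C_l}-\mathbf 1_{B_l}$ with $B_l$ a polytope, $C_l=B_l+\gamma_l$, $\gamma_l\in\Gamma$. So
$$\mathbf 1_S+\sum_l\mathbf 1_{B_l}=\mathbf 1_{S'}+\sum_l\mathbf 1_{C_l}\quad\text{a.e.}\tag{9}$$

**Step 3: equidecomposability after adding a set.** We realize (9) geometrically. Choose $m_l\in\mathbb Z^d$ such that the sets $E_l=B_l+m_l$ are pairwise disjoint and disjoint from $S\cup S'$, and let $E=\bigcup E_l$. Take a finite hyperplane arrangement such that $S$, $S'$ and all $B_l,C_l$ are, up to null sets, unions of its cells. By (9), each cell is contained in as many members of the family $(S,B_1,B_2,\dots)$ as of the family $(S',C_1,C_2,\dots)$. Match these occurrences bijectively. A cell in $B_l$ corresponds to its translate by $m_l$ in $E_l$; a cell in $C_l$ corresponds to its translate by $m_l-\gamma_l$ in $E_l$; cells in $S$ or $S'$ stay in place. All translations are by vectors of $\Gamma$. This gives $S\cup E\sim S'\cup E$.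

**Step 4: cancelling $E$.** We remove $E$ in small portions. Cut $E$ into polytopes $b_1,\dots,b_r$ with disjoint interiors and $|b_i|<|S|/2$, possible since $|S|>0$. Cancel $b_r,b_{r-1},\dots,b_1$ successively by Lemma 12, with $A=S\cup b_1\cup\dots\cup b_{i-1}$, $A'=S'\cup b_1\cup\dots\cup b_{i-1}$ and $b=b_i$; indeed $|A|\ge|S|>2|b_i|$. The result is $S\sim S'$. $\blacksquare$

## 13. Convex polytopes: proof of Theorem 2(3)

Let $S$ be a convex polytope. If all $H_\Phi(S,\Gamma)$ vanish, then Theorem 2(2) gives $\chi_S-|S|$ as a coboundary of the stated form. If $\chi_S-|S|$ is such a coboundary, then its transfer function $g$ is bounded, and $S$ is a BRS by telescoping, exactly as in Step 3 of the proof of Proposition 3. If $S$ is a BRS, then all its invariants vanish by the necessity result quoted in Section 1. So the three conditions are equivalent.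

Finally, let $S$ and $S'$ be convex polytopes of equal volume, both BRS. All invariants of both are zero, hence equal, and Theorem 2(1) gives $S\sim S'$. $\blacksquare$
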